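\title{Failure of the Dolbeault--Grothendieck lemma for the operator $\bar\partial_X$ on singular complex spaces}

\begin{abstract}
On a reduced complex space $X$ of pure dimension $n$, the structure forms obtained from Hermitian free resolutions of the structure sheaf impose a boundary condition along the singular locus. This gives an operator $\bar\partial_X$ on pseudomeromorphic currents and a complex of fine sheaves $\mathrm{Dom}_q\,\bar\partial_X$ whose kernel in degree zero is $\mathcal O^X$. The complex is exact when $n=1$. We show that it is not exact in general: for each $n\ge2$ it fails to be exact in degree $n-1$ on the product of $\mathbb C^{n-2}$ with two planes in $\mathbb C^4$ that meet at a point. In degree $n-1$ the boundary condition involves only the leading term of the structure forms, whose size is essentially independent of all choices. In degree $n-2$ it also involves the next term, which depends on the Hermitian metric, and two different metrics impose incompatible conditions on a solution.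
\end{abstract}

\section{Introduction}\label{sec:intro}

On a complex manifold, the Dolbeault--Grothendieck lemma says that the sheaves of smooth $(0,q)$-forms, with the differential $\bar\partial$, form a resolution of the sheaf of holomorphic functions. These sheaves admit partitions of unity, so the cohomology of $\mathcal O$ can be computed by solving global $\bar\partial$-equations. On a reduced complex space $X$ one wants a complex with the same three properties: its terms are fine sheaves that contain the smooth forms, the kernel of $\bar\partial$ in degree zero is the structure sheaf $\mathcal O^X$, and the complex is exact.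

To solve $\bar\partial$-equations near a singular point it is natural to admit singular solutions, that is, currents. But one cannot admit all of them. Let $X=X_1\cup X_2$ be two planes in $\mathbb C^4$ that meet at the origin, and let $\mathbf 1_{X_1}$ be the function equal to $1$ on $X_1$ and $0$ on $X_2\setminus\{0\}$. As a current on $X$ it acts by integration over the manifold $X_1$, so it is $\bar\partial$-closed by Stokes' theorem. It is not holomorphic, since it has two different limits at $0$. A boundary condition along the singular locus is needed in order to glue the two planes together.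

Such a condition is provided by the \emph{structure forms} of $X$. These are vector-valued forms $\omega=\omega_0+\omega_1+\cdots$, with $\omega_k$ of bidegree $(n,k)$, $n=\dim X$, that are smooth on the regular part and singular along $X_{sing}$. They are built from a local embedding of $X$ and a free resolution of $\mathcal O^X$ equipped with Hermitian metrics. Roughly, a $(0,q)$-current $\mu$ is in the domain of $\bar\partial_X$ if the products $\mu\wedge\omega$ have no residue along $X_{sing}$, for all structure forms $\omega$. The definitions are given in Section~\ref{sec:background}. One obtains sheaves $\mathrm{Dom}_q\,\bar\partial_X$ of $(0,q)$-currents, and the following facts are known.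
\begin{itemize}
\item The sheaf $\mathcal E^X_{0,q}$ of smooth $(0,q)$-forms is a subsheaf of $\mathrm{Dom}_q\,\bar\partial_X$.
\item The sheaves $\mathrm{Dom}_*\,\bar\partial_X$ are $\mathcal E^X_{0,*}$-modules.
\item The sequence
\begin{equation}\label{eq:complex}
0\to\mathcal O^X\hookrightarrow\mathrm{Dom}_0\,\bar\partial_X\xrightarrow{\ \bar\partial\ }\mathrm{Dom}_1\,\bar\partial_X\xrightarrow{\ \bar\partial\ }\cdots
\end{equation}
is a complex, and the kernel of $\bar\partial$ in $\mathrm{Dom}_0\,\bar\partial_X$ is $\mathcal O^X$.
\item When $\dim X=1$ the complex \eqref{eq:complex} is exact, that is, a fine resolution of $\mathcal O^X$.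
\end{itemize}
So two of the three desired properties always hold, and the third holds for curves. The following question is posed in \cite{AS}.

\medskip
\noindent\textbf{Question.} \emph{Is \eqref{eq:complex} exact for every reduced complex space $X$ of pure dimension greater than one? That is, for $q\ge1$, is each section $\mu$ of $\mathrm{Dom}_q\,\bar\partial_X$ with $\bar\partial\mu=0$ locally of the form $\bar\partial\nu$ for a section $\nu$ of $\mathrm{Dom}_{q-1}\,\bar\partial_X$?}
\medskip

The list above suggests a positive answer. The answer is negative, in every dimension $n\ge2$.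

\begin{theorem}\label{thm:main}
Let $n\ge2$, use coordinates $(x,y,t)\in\mathbb C^2\times\mathbb C^2\times\mathbb C^{n-2}$, and let
\[
X=X_1\cup X_2\subset\mathbb C^{n+2},\qquad X_1=\{y_1=y_2=0\},\quad X_2=\{x_1=x_2=0\}.
\]
There is $\mu\in\mathrm{Dom}_{n-1}\,\bar\partial_X(X)$ with $\bar\partial_X\mu=0$ such that in no neighborhood of $0$ is there a section $\nu'$ of $\mathrm{Dom}_{n-2}\,\bar\partial_X$ with $\bar\partial\nu'=\mu$. Hence \eqref{eq:complex} is not exact at $0$ in degree $q=n-1\ge1$.
\end{theorem}

For $n=2$ the space $X$ is the union of two planes considered above, and $q=1$. We do not characterize the spaces for which \eqref{eq:complex} is exact.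

The proof starts from a count of degrees. The residue of $\mu\wedge\omega_k$, for a $(0,q)$-current $\mu$, has bidegree $(n,q+k+1)$, so it vanishes automatically unless $k\le n-q-1$. The boundary condition therefore becomes stronger as $q$ decreases: in degree $n-1$ only $\omega_0$ is involved, and in degree $n-2$ both $\omega_0$ and $\omega_1$. (On a curve, only $\omega_0$ is ever involved.) The two terms behave very differently. The leading term $\omega_0$ is the shortest representative of a class that does not depend on the metrics, so all choices give the same size, $O(|x|^{-1})$ along $X_1$ in our example. This makes it easy for $\mu$ to lie in the domain. The term $\omega_1$ has size $|x|^{-3}$, which is exactly critical, and its residue computes an average over the directions in which one approaches the singular locus, with respect to a probability measure on $\mathbb P^1$ that depends on the metric. We choose $\mu$ so that every solution of $\bar\partial\nu'=\mu$ has, up to a harmless term, a prescribed nonconstant dependence on the direction. Two metrics then give two different averages,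 while the boundary condition forces them to be equal.

Section~\ref{sec:background} contains the definitions. Section~\ref{sec:space} introduces a resolution of $\mathcal O^X$ with a family of metrics and states the two facts about structure forms that we need. Section~\ref{sec:planes} constructs $\mu$ and carries out the argument for $n=2$. The two facts are proved in Section~\ref{sec:leading}, and the proof of Theorem~\ref{thm:main} is completed in Section~\ref{sec:proof}.

\section{Structure forms and the operator $\bar\partial_X$}\label{sec:background}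

In this section $X$ is any reduced complex space of pure dimension $n$, with regular part $X_{reg}$ and singular locus $X_{sing}$. We fix a smooth function $\chi$ on $\mathbb R$ that vanishes in a neighborhood of $(-\infty,0]$ and equals $1$ near $+\infty$. Thus $\chi'$ is supported in an interval $[1/C_0,C_0]$ and $\int\chi'=1$.

\subsection{Forms and currents}
Embed $X$ locally by $i:X\hookrightarrow\Omega\subset\mathbb C^N$, with ideal sheaf $\mathcal J_X$. A smooth $(r,q)$-form on $X$ is an equivalence class of smooth $(r,q)$-forms on $\Omega$, a form being equivalent to $0$ if its pullback to $X_{reg}$ vanishes. This does not depend on the embedding and defines a fine sheaf $\mathcal E^X_{r,q}$. Currents on $X$ are the continuous linear functionals on compactly supported smooth forms on $X$; a current of bidegree $(r,q)$ acts on forms of bidegree $(n-r,n-q)$. On $X_{reg}$ these are the usual forms and currents on a manifold.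

A \emph{modification} is a proper surjective holomorphic map that is biholomorphic outside nowhere dense analytic sets. An \emph{elementary current} is, in local coordinates, a tensor product of one-variable principal values $1/z_j^a$ and residues $\bar\partial(1/z_j^b)$, times a smooth form. A current on $X$ is \emph{pseudomeromorphic} if it is locally a finite sum of push-forwards of elementary currents under compositions of modifications, simple projections and open inclusions. For such a current $\mu$ and an analytic subset $V=\{h=0\}$ of an open set, where $h$ is a holomorphic tuple, the limit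
\[
\mathbf 1_{X\setminus V}\mu=\lim_{\delta\to0}\chi(|h|^2/\delta)\mu
\]
exists and does not depend on $h$ and $\chi$. One puts $\mathbf 1_V\mu=\mu-\mathbf 1_{X\setminus V}\mu$. The current $\mu$ has the \emph{standard extension property} (SEP) if $\mathbf 1_V\mu=0$ for every germ $V$ of an analytic subset of positive codimension on each irreducible component. Such a current is determined by its restriction to the complement of any such $V$. The sheaf of pseudomeromorphic $(0,q)$-currents with the SEP is denoted by $\mathcal W^X_{0,q}$, and $\mathcal W^X$ denotes those of arbitrary bidegree.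

A current $\alpha$ is \emph{almost semi-meromorphic} if locally $\alpha=\pi_*(\gamma/s)$, where $\pi:X'\to X$ is a modification, $s$ is a holomorphic section of a line bundle $L\to X'$ that does not vanish identically on any component, and $\gamma$ is a smooth $L$-valued form. For such $\alpha$ and for $\mu\in\mathcal W^X$ one defines
\begin{equation}\label{eq:product}
\alpha\wedge\mu=\lim_{\delta\to0}\chi(|h|^2/\delta)\,\alpha\wedge\mu ,
\end{equation}
where $h$ is a holomorphic tuple, not vanishing identically on any component, such that $\alpha$ is smooth outside $\{h=0\}$. The limit exists, is independent of $h$, and lies in $\mathcal W^X$. Outside $\{h=0\}$ it is the ordinary product of a smooth form and a current. The product $\mu\wedge\alpha$ is defined by the same limit with the factors interchanged.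

\subsection{Structure forms}\label{sub:structure}
Fix a local embedding $X\hookrightarrow\Omega\subset\mathbb C^N$ of codimension $p=N-n$, coordinates $z$ on $\Omega$, and a free resolution
\[
0\to E_M\xrightarrow{f_M}\cdots\xrightarrow{f_2}E_1\xrightarrow{f_1}E_0\to\mathcal O^\Omega/\mathcal J_X\to0,\qquad E_0=\mathcal O^\Omega,
\]
so that $f_1$ has image $\mathcal J_X$. We regard the $E_k$ as vector bundles, with fibers $E_k(z)$, and equip them with smooth Hermitian metrics.

\emph{Signs.} We use the standard superstructure on $E$-valued forms and currents. A section $e$ of $E_k$ has degree $k$, degrees add, and interchanging two odd objects produces a sign. Maps that shift $k$ by one are odd; thus $f(\alpha\otimes e)=(-1)^{\deg\alpha}\alpha\otimes fe$, and $f$ anticommutes with $\bar\partial$. With $\nabla_f=f-\bar\partial$ we have, for a scalar form $\alpha$ and an $E$-valued form $\omega$,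
\begin{equation}\label{eq:leibniz}
\nabla_f(\alpha\wedge\omega)=-\bar\partial\alpha\wedge\omega+(-1)^{\deg\alpha}\alpha\wedge\nabla_f\omega .
\end{equation}
The symbol $\pm$ denotes a sign that depends only on dimensions.

Off $X$ the sheaf $\mathcal O^\Omega/\mathcal J_X$ vanishes. An exact bounded complex of free modules splits, so the complex of fibers $0\to E_M(z)\to\dots\to E_0(z)\to0$ is exact for $z\notin X$, and each $f_k$ has its maximal rank there. Let $\sigma_k:E_{k-1}\to E_k$ be the \emph{minimal inverse} of $f_k$ off $X$: it vanishes on $(\operatorname{im}f_k)^\perp$, takes values in $(\ker f_k)^\perp$, and $f_k\sigma_k$ is the identity on $\operatorname{im}f_k$. Put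
\[
u_k=\sigma_k(\bar\partial\sigma_{k-1})\cdots(\bar\partial\sigma_1),\qquad u=\sum_{k\ge1}u_k .
\]
Since $E_0$ is trivial, $u_k$ is an $E_k$-valued $(0,k-1)$-form on $\Omega\setminus X$. By induction $(\bar\partial\sigma_k)\cdots(\bar\partial\sigma_1)=\bar\partial u_k$, so $u_{k+1}=\sigma_{k+1}\bar\partial u_k$.

Let $F$ be a holomorphic tuple with zero set $X$. The form $u$ and its derivatives grow at most like a power of $1/|F|$. To see this, let $r$ be the maximal rank of $f_k$, let $A=f_k^*f_k$, and let $e_j$ be the $j$-th elementary symmetric function of the eigenvalues of $A$, which is smooth on all of $\Omega$. Off $X$ we have $\sigma_k=A^{-1}f_k^*$, with $A$ restricted to $(\ker f_k)^\perp$, where it satisfies $A^r-e_1A^{r-1}+\dots+(-1)^re_r=0$. Hence $\sigma_k$ is a smooth map divided by $e_r=|\Lambda^rf_k|^2$. This function is locally comparable to the sum of the squared moduli of the $r\times r$ minors of $f_k$, whose common zeros lie in $X$, so it is locally bounded below by a constant times a power of $|F|$, by the {\L}ojasiewicz inequality. In particular $|F|^{2\lambda}u$ and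 $\bar\partial|F|^{2\lambda}\wedge u$ are locally of class $C^1$ for $\operatorname{Re}\lambda\gg0$.

The residue current of the resolution is
\[
R=\sum_kR_k=\bar\partial|F|^{2\lambda}\wedge u\big|_{\lambda=0},
\]
evaluated by analytic continuation in $\lambda$. Here $R_k$ is an $E_k$-valued $(0,k)$-current, and $R_k=0$ for $k<p$. There is a unique current $\omega=\omega_0+\omega_1+\cdots$ on $X$ with
\[
i_*\omega=R\wedge dz,\qquad dz=dz_1\wedge\dots\wedge dz_N,
\]
where $\omega_k$ is $E_{p+k}$-valued of bidegree $(n,k)$. It is almost semi-meromorphic, smooth on $X_{reg}$, and satisfies $\nabla_f\omega=0$, that is,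
\begin{equation}\label{eq:nablaomega}
f_p\,\omega_0=0,\qquad f_{p+k}\,\omega_k=\bar\partial\omega_{k-1}\quad(k\ge1).
\end{equation}
This $\omega$ is the \emph{structure form} of the data. For a point $P\in X$, let $\mathfrak S_P$ be the collection of all structure forms at $P$, over all choices of local embedding at $P$, Hermitian resolution and coordinates.

\subsection{The operator $\bar\partial_X$}
For germs $\mu,\tau\in\mathcal W^X_{0,*,P}$ we say that $\bar\partial_X\mu=\tau$ at $P$ if
\[
-\nabla_f(\mu\wedge\omega)=\tau\wedge\omega\quad\text{at $P$ for all }\omega\in\mathfrak S_P .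
\]
A $(0,q)$-current $\mu$ is a section of $\mathrm{Dom}_q\,\bar\partial_X$ over an open set $\mathcal U\subset X$ if $\mu\in\mathcal W^X_{0,q}(\mathcal U)$ and there is $\tau\in\mathcal W^X_{0,q+1}(\mathcal U)$ with $\bar\partial_X\mu=\tau$ at each point of $\mathcal U$.

By \eqref{eq:leibniz} and $\nabla_f\omega=0$, the defining identity holds formally with $\tau=\bar\partial\mu$. The definition asks that no extra term, supported on $X_{sing}$, appears. The next lemma expresses that term as a limit of currents supported on thin shells around $X_{sing}$, which can be estimated or computed.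

\begin{lemma}\label{lem:limit}
Let $\omega$ be a structure form defined on an open set $\mathcal U\subset X$, let $h$ be a holomorphic tuple on $\mathcal U$ with zero set $\mathcal U\cap X_{sing}$, and put $\chi_\delta=\chi(|h|^2/\delta)$. If $\mu,\tau\in\mathcal W^X_{0,*}(\mathcal U)$ and $\bar\partial\mu=\tau$ on $\mathcal U\cap X_{reg}$, then
\[
\lim_{\delta\to0}\bar\partial\chi_\delta\wedge\mu\wedge\omega=-\nabla_f(\mu\wedge\omega)-\tau\wedge\omega\qquad\text{on }\mathcal U .
\]
\end{lemma}

\begin{proof}
On $\mathcal U\cap X_{reg}$ the form $\omega$ is smooth and the products are the ordinary ones, so $-\nabla_f(\mu\wedge\omega)=\tau\wedge\omega$ there by \eqref{eq:leibniz}. Since $\chi_\delta$ vanishes near $X_{sing}$, it follows that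
\[
-\nabla_f(\chi_\delta\,\mu\wedge\omega)=\bar\partial\chi_\delta\wedge\mu\wedge\omega+\chi_\delta\,\tau\wedge\omega\qquad\text{on }\mathcal U.
\]
By \eqref{eq:product}, $\chi_\delta\,\mu\wedge\omega\to\mu\wedge\omega$ and $\chi_\delta\,\tau\wedge\omega\to\tau\wedge\omega$, and $\nabla_f$ is continuous on currents.
\end{proof}

It is known that $\bar\partial_X\mu=\tau$ at $P$ if and only if $\bar\partial\mu=\tau$ and $\bar\partial\chi_\delta\wedge\mu\wedge\omega\to0$ for every $\omega\in\mathfrak S_P$, where now $h$ may be any holomorphic tuple near $P$ that vanishes on $X_{sing}$ but not identically on any irreducible component. Beyond Lemma~\ref{lem:limit} we use from this only the implication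
\begin{equation}\label{eq:tau}
\bar\partial_X\mu=\tau\ \Longrightarrow\ \bar\partial\mu=\tau .
\end{equation}

\section{The space $X$ and a family of structure forms}\label{sec:space}

From now on, except in Section~\ref{sub:general}, $X$ is the space of Theorem~\ref{thm:main}. We put $z=(x,y,t)$, $N=n+2$, $p=2$, and $S=X_{sing}=\{x=y=0\}$. We always take $h=(x,y)$, so that
\[
\chi_\delta=\chi\big((|x|^2+|y|^2)/\delta\big),
\]
which is $\chi(|x|^2/\delta)$ on $X_1$. We write $dx=dx_1\wedge dx_2$, $dt=dt_1\wedge\dots\wedge dt_{n-2}$ and $d\bar t=d\bar t_1\wedge\dots\wedge d\bar t_{n-2}$; the last two equal $1$ if $n=2$.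

\subsection{The resolution}
The ideal sheaf of $X$ is $\mathcal J_X=(x)\cap(y)=(x_iy_j)_{i,j=1,2}$. Indeed, at a point of $S$ a power series vanishes on $X$ exactly when each of its monomials is divisible by some $x_i$ and by some $y_j$, and at a point where $x\ne0$ (or $y\neq0$) both ideals equal $(y)$ (or $(x)$). Let $E_0=\mathcal O$, let $E_1$ have basis $\varepsilon_{ij}$ ($i,j=1,2$), let $E_2$ have basis $a_1,a_2,b_1,b_2$, let $E_3$ have basis $g$, and put
\begin{gather*}
f_1\varepsilon_{ij}=x_iy_j,\qquad f_2a_i=y_2\varepsilon_{i1}-y_1\varepsilon_{i2},\qquad f_2b_j=x_2\varepsilon_{1j}-x_1\varepsilon_{2j},\\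
f_3g=x_2a_1-x_1a_2-y_2b_1+y_1b_2 .
\end{gather*}
The part $E_3\to E_2\to E_1$ is the tensor product of the two complexes $\mathcal O\to\mathcal O^2$ given by $1\mapsto(x_2,-x_1)$ and $1\mapsto(y_2,-y_1)$, which record the relations among the $x_i$ and among the $y_j$. The length $3$ exceeds the codimension $2$ by one, so the structure forms of $E$ have two terms, $\omega_0$ with values in $E_2$ and $\omega_1$ with values in $E_3$.

To prove exactness we use the \emph{Buchsbaum--Eisenbud criterion} in the ring of germs of holomorphic functions at a point of $\mathbb C^N$: a complex $0\to E_M\to\dots\to E_1\to E_0$ of free modules, with $r_k$ the generic rank of $f_k$ and $r_{M+1}=0$, is exact if for $k=1,\dots,M$ one has $r_k+r_{k+1}=\operatorname{rank}E_k$ and the common zero set of the $r_k\times r_k$ minors of $f_k$ has codimension at least $k$ or is empty.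

\begin{lemma}\label{lem:resolution}
The complex $E$ is a free resolution of $\mathcal O/\mathcal J_X$ on $\mathbb C^N$.
\end{lemma}

\begin{proof}
We have $f_1f_2a_i=y_2x_iy_1-y_1x_iy_2=0$, $f_1f_2b_j=x_2x_1y_j-x_1x_2y_j=0$, and
\begin{align*}
f_2f_3g={}&x_2(y_2\varepsilon_{11}-y_1\varepsilon_{12})-x_1(y_2\varepsilon_{21}-y_1\varepsilon_{22})\\
&-y_2(x_2\varepsilon_{11}-x_1\varepsilon_{21})+y_1(x_2\varepsilon_{12}-x_1\varepsilon_{22})=0 .
\end{align*}
The coefficients of $f_2a_1,f_2a_2,f_2b_1$ on $(\varepsilon_{12},\varepsilon_{22},\varepsilon_{21})$ are $(-y_1,0,0)$, $(0,-y_1,y_2)$ and $(0,0,-x_1)$. This minor is $-x_1y_1^2$, so $\operatorname{rank}f_2\ge3$ where $x_1y_1\ne0$. The complex is preserved by the substitution $x_1\leftrightarrow x_2$, $\varepsilon_{1j}\leftrightarrow\varepsilon_{2j}$, $a_1\leftrightarrow a_2$, $b_j\mapsto-b_j$, $g\mapsto-g$, and by $y_1\leftrightarrow y_2$, $\varepsilon_{i1}\leftrightarrow\varepsilon_{i2}$, $b_1\leftrightarrow b_2$, $a_i\mapsto-a_i$, $g\mapsto-g$. Hence $\operatorname{rank}f_2\ge3$ wherever some $x_iy_j\ne0$, that is, off $X$. There $f_1\ne0$ and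 $f_1f_2=0$, so the rank is exactly $3$. The generic ranks of $f_1,f_2,f_3$ are thus $1,3,1$, and $1+3=\operatorname{rank}E_1$, $3+1=\operatorname{rank}E_2$, $1=\operatorname{rank}E_3$. The ranks drop only on $X$, $X$ and $S$, respectively, of codimensions $2\ge1$, $2\ge2$ and $4\ge3$.
\end{proof}

\subsection{The metrics}
We vary the metric in one direction only. Let $\kappa$ be a smooth positive function on $\mathbb C^N$. Give $E_2$ the metric in which $a_1,a_2,b_1,b_2$ are orthogonal, $|a_2|^2=\kappa$ and $|a_1|=|b_1|=|b_2|=1$, and let the given bases of $E_0,E_1,E_3$ be orthonormal. Let $\omega^\kappa=\omega^\kappa_0+\omega^\kappa_1$ be the structure form for these metrics and the coordinates $(x,y,t)$. It is defined on all of $X$, and its germ at any point $P$ belongs to $\mathfrak S_P$. The vectors $a_i$ span the kernel of $f_2$ along $X_1\setminus S$ and the $b_j$ span it along $X_2\setminus S$, so one expects $\kappa$ to change the structure form on $X_1$ and not on $X_2$.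

For a number $\kappa>0$ and $x\in\mathbb C^2\setminus\{0\}$ put $|x|_\kappa^2=\kappa|x_1|^2+|x_2|^2$ and
\begin{equation}\label{eq:mxi}
m(\kappa,x)=(\kappa-1)\frac{\bar x_1\bar x_2}{|x|_\kappa^2\,|x|^2},\qquad \xi_\kappa=\frac{\kappa\,(\bar x_2\,d\bar x_1-\bar x_1\,d\bar x_2)}{|x|_\kappa^4}.
\end{equation}
For a function $\kappa$, formulas on $X_1$ are read with $\kappa=\kappa(x,0,t)$, and $m_\kappa$ denotes the function $m(\kappa(x,0,t),x)$ on $X_1\setminus S$.

\begin{proposition}\label{prop:formulas}
There are nonzero constants $\theta_0,\theta_1$, depending only on $n$, such that the following hold for every smooth positive function $\kappa$ on $\mathbb C^N$.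
\begin{itemize}
\item[(i)] On $X_1\setminus S$, $\ \omega^\kappa_0=\theta_0\,dx\wedge dt\otimes\big(\kappa\bar x_1a_1+\bar x_2a_2\big)/|x|^2_\kappa$.
\item[(ii)] On $X_1\setminus S$, $\ \omega^\kappa_1-\omega^1_1=\theta_1\,\bar\partial m_\kappa\wedge dx\wedge dt\otimes g$.
\item[(iii)] If $\kappa$ is constant, then $\omega^\kappa_1=\theta_1\,\xi_\kappa\wedge dx\wedge dt\otimes g$ on $X_1\setminus S$, and $\bar\partial m(\kappa,\cdot)=\xi_\kappa-\xi_1$.
\item[(iv)] On $X_2\setminus S$, $\ \omega^\kappa=\omega^1$.
\end{itemize}
\end{proposition}

The forms $\omega^\kappa$ suffice to obstruct a solution. To show that $\mu$ is in the domain, however, we must test it against all structure forms, from all embeddings, resolutions and metrics. For this we need a bound. On $X_1\setminus S$, the norm of a vector-valued $(n,0)$-form means the norm of its coefficient with respect to $dx\wedge dt$.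

\begin{proposition}\label{prop:bound}
Let $P\in S$ and let $\omega'\in\mathfrak S_P$ be arbitrary. Then $|\omega'_0|\le C/|x|$ on $X_1\setminus S$ near $P$.
\end{proposition}

Both propositions are proved in Section~\ref{sec:leading}.

\section{The current $\mu$ and the case of two planes}\label{sec:planes}

\subsection{Integrals over shells}
On $X_1$ the form $\bar\partial\chi_\delta$ is supported in the shell $\delta/C_0\le|x|^2\le C_0\delta$ and has coefficients $O(\delta^{-1}|x|)=O(\delta^{-1/2})$. The shell has volume $O(\delta^2)$ in $\mathbb C^2$; this is where we use that $S$ has codimension two in $X_1$. Consequently, if $\Lambda$ is a continuous $(n,n-1)$-form on $X_1\setminus S$ near $S$, which vanishes for $t$ outside a compact set and has coefficients $O(|x|^{-j})$, then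
\begin{equation}\label{eq:shell}
\int_{X_1}\bar\partial\chi_\delta\wedge\Lambda=O\big(\delta^{(3-j)/2}\big).
\end{equation}
Singularities of order $j\le2$ leave no residue. The order $j=3$ is critical, and it is the order of $\xi_\kappa$. In that case the integral can be computed. For a number $\kappa>0$ and a continuous function $\psi$ on $\mathbb P^1$, with affine coordinate $\ell=x_2/x_1$, put
\[
A_\kappa(\psi)=\frac1\pi\int_{\mathbb C}\psi\,\frac{\kappa\,dV(\ell)}{(\kappa+|\ell|^2)^2},
\]
where $dV$ is Lebesgue measure. Since $\int_0^\infty\kappa(\kappa+r)^{-2}dr=1$, we have $A_\kappa(1)=1$. So $A_\kappa$ is the average with respect to a probability measure, namely the image of the normalized Fubini--Study measure under $\ell\mapsto\sqrt\kappa\,\ell$.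

\begin{lemma}\label{lem:average}
Let $\psi$ be a continuous function on $\mathbb P^1$, regarded as a function on $\mathbb C^2\setminus\{0\}$. For all $\kappa>0$ and $\delta>0$,
\[
\int_{\mathbb C^2}\bar\partial\chi(|x|^2/\delta)\wedge\psi\,\xi_\kappa\wedge dx=-4\pi^2A_\kappa(\psi).
\]
\end{lemma}

\begin{proof}
Off the null set $x_1=0$ use the coordinates $(x_1,\ell)$, with $x_2=\ell x_1$. Then
\[
\bar x_2\,d\bar x_1-\bar x_1\,d\bar x_2=-\bar x_1^2\,d\bar\ell,\qquad |x|^2_\kappa=|x_1|^2(\kappa+|\ell|^2),\qquad dx=x_1\,dx_1\wedge d\ell,
\]
and therefore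
\[
\xi_\kappa\wedge dx=-\frac{\kappa}{x_1(\kappa+|\ell|^2)^2}\,d\bar\ell\wedge dx_1\wedge d\ell .
\]
With $T=(1+|\ell|^2)/\delta$ we have $|x|^2/\delta=T|x_1|^2$, and only the term $T x_1\chi'(T|x_1|^2)\,d\bar x_1$ of $\bar\partial\chi(T|x_1|^2)$ survives in the product. Since $d\bar x_1\wedge d\bar\ell\wedge dx_1\wedge d\ell=-(d\bar x_1\wedge dx_1)\wedge(d\bar\ell\wedge d\ell)=-(2i)^2\,dV(x_1)\,dV(\ell)$, the integral equals
\[
-4\int_{\mathbb C}\frac{\kappa\,\psi}{(\kappa+|\ell|^2)^2}\Big(\int_{\mathbb C}T\chi'(T|x_1|^2)\,dV(x_1)\Big)dV(\ell),
\]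
and the inner integral is $\pi\int_0^\infty T\chi'(Tr)\,dr=\pi$.
\end{proof}

\subsection{The current $\mu$}
We look for a function on $X_1\setminus S$ that is bounded, so that its $\bar\partial$ is only mildly singular, and that depends on the direction of $x$, so that the averages $A_\kappa$ detect it. Let
\[
\nu_0=\frac{|x_1|^2}{|x|^2}=\frac1{1+|\ell|^2},
\]
a smooth function on $\mathbb P^1$. With $r=|\ell|^2$ and then $r=\kappa s$,
\begin{equation}\label{eq:I}
I(\kappa):=A_\kappa(\nu_0)=\int_0^\infty\frac{\kappa\,dr}{(1+r)(\kappa+r)^2}=\int_0^\infty\frac{ds}{(1+\kappa s)(1+s)^2}.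
\end{equation}
The last integrand shows that $I$ is \emph{strictly decreasing} in $\kappa>0$: as $\kappa$ grows, the measure moves toward $\ell=\infty$, where $\nu_0$ vanishes.

To reach the degree in which $\omega_1$ is critical we multiply by $d\bar t$. The form $\nu$ below is smooth on
\[
\tilde X=\big(\mathrm{Bl}_0\mathbb C^2_x\times\mathbb C^{n-2}_t\big)\sqcup\big(\mathbb C^2_y\times\mathbb C^{n-2}_t\big),
\]
where $\mathrm{Bl}_0\mathbb C^2_x$ is the blow-up of the origin. The natural map $\pi:\tilde X\to X$ is a modification, biholomorphic over $X\setminus S$. The blow-up maps holomorphically to $\mathbb P^1$, so $\nu_0$ is smooth on it. Let $\tilde\nu$ be $\nu_0\,d\bar t$ on the first component of $\tilde X$ and $0$ on the second, and define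
\[
\nu=\pi_*\tilde\nu,\qquad\mu=\bar\partial\nu=\pi_*\bar\partial\tilde\nu .
\]
Both currents are smooth on $X\setminus S$ and vanish on $X_2\setminus S$. On $X_1\setminus S$ we have $\nu=\nu_0\,d\bar t$ and $\mu=\bar\partial\nu_0\wedge d\bar t$, and the coefficients of $\mu$ are $O(|x|^{-1})$ because $\nu_0$ is homogeneous of degree $0$.

If $\tilde\alpha$ is any smooth form on $\tilde X$, then $\alpha=\pi_*\tilde\alpha$ is almost semi-meromorphic (with $s=1$) and smooth off $S$. Its product with the smooth function $1\in\mathcal W^X$ is $\lim\pi_*(\pi^*\chi_\delta\cdot\tilde\alpha)=\alpha$, by dominated convergence, since $\pi^{-1}(S)$ is a null set. Hence $\alpha\in\mathcal W^X$. In particular $\nu\in\mathcal W^X_{0,n-2}(X)$ and $\mu\in\mathcal W^X_{0,n-1}(X)$, and $\bar\partial\mu=0$.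

\begin{proposition}\label{prop:domain}
We have $\bar\partial_X\mu=0$ at every point of $X$. In particular $\mu\in\mathrm{Dom}_{n-1}\,\bar\partial_X(X)$.
\end{proposition}

\begin{proof}
At a point $P\in X_{reg}$, $\mu$ and every $\omega'\in\mathfrak S_P$ are smooth, so $\nabla_{f'}(\mu\wedge\omega')=0$ by \eqref{eq:leibniz}. Let $P\in S$ and $\omega'\in\mathfrak S_P$. By Lemma~\ref{lem:limit} with $\tau=0$ it suffices to show that $\bar\partial\chi_\delta\wedge\mu\wedge\omega'_k\to0$ near $P$ for each $k$. This is a smooth form on $X_{reg}$ of bidegree $(n,n+k)$ that vanishes near $S$, so it is zero for $k\ge1$. For $k=0$ it vanishes on $X_2$. On $X_1$ the coefficients of $\mu\wedge\omega_0'$ are $O(|x|^{-1}\cdot|x|^{-1})$ by Proposition~\ref{prop:bound}, so the pairing with a test function supported near $P$ is $O(\delta^{1/2})$ by \eqref{eq:shell} with $j=2$.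
\end{proof}

The next lemma is the condition that a solution must satisfy. We compare two structure forms because this eliminates the behavior of the solution on $X_2$, about which we know nothing in advance.

\begin{lemma}\label{lem:necessary}
Let $\mathcal U\subset X$ be open and let $\nu'\in\mathrm{Dom}_{n-2}\,\bar\partial_X(\mathcal U)$ satisfy $\bar\partial\nu'=\mu$. Then for every smooth positive function $\kappa$ on $\mathbb C^N$ and every $\phi\in C^\infty_c(\mathbb C^N)$ with $X\cap\operatorname{supp}\phi\subset\mathcal U$,
\[
\lim_{\delta\to0}\big\langle\nu',\ \phi\,\bar\partial\chi_\delta\wedge\bar\partial m_\kappa\wedge dx\wedge dt\big\rangle=0,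
\]
where the test form is taken on $X_1\setminus S$, in which it has compact support.
\end{lemma}

\begin{proof}
There is $\tau$ with $\bar\partial_X\nu'=\tau$ at each point of $\mathcal U$, and $\tau=\mu$ by \eqref{eq:tau}. Let $\omega$ be $\omega^\kappa$ or $\omega^1$. The identity $-\nabla_f(\nu'\wedge\omega)=\mu\wedge\omega$ holds at each point of $\mathcal U$, hence on $\mathcal U$, and Lemma~\ref{lem:limit} gives $\bar\partial\chi_\delta\wedge\nu'\wedge\omega\to0$ on $\mathcal U$. Take the $E_3$-components, subtract, and pair with $\phi|_X$. On the support of $\bar\partial\chi_\delta$ the products are ordinary ones, and the claim follows from Proposition~\ref{prop:formulas}(ii) and (iv).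
\end{proof}

\subsection{Two planes}\label{sub:n2}
Let $n=2$, so that $S=\{0\}$ and $\nu$ is a function. We first see how $\omega_1$ glues the planes together.

\begin{example}\label{ex:one}
The current $\mathbf 1_{X_1}$ of the introduction is the push-forward of a smooth function on $\tilde X$, so it lies in $\mathcal W^X_{0,0}$, and it is $\bar\partial$-closed. Let $\phi$ be a test function. Since $\phi-\phi(0)=O(|x|)$ and $\xi_1=O(|x|^{-3})$, estimate \eqref{eq:shell} allows us to replace $\phi$ by $\phi(0)$ in the limit, and Proposition~\ref{prop:formulas}(iii) and Lemma~\ref{lem:average} give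
\[
\lim_{\delta\to0}\big\langle\bar\partial\chi_\delta\wedge\mathbf 1_{X_1}\,\omega^1_1,\phi\big\rangle=-4\pi^2\theta_1\,\phi(0)\,g .
\]
The residue is a point mass at $0$. By Lemma~\ref{lem:limit} and \eqref{eq:tau}, $\mathbf 1_{X_1}$ is not in $\mathrm{Dom}_0\,\bar\partial_X$.
\end{example}

Thus $\omega_1^\kappa$ reads off a ``value at $0$ along $X_1$''. For a function that is continuous on $X_1$ this is the true value, whatever $\kappa$ is. For a function that depends on the direction it is the average $A_\kappa$, and different $\kappa$ disagree.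

Suppose that $\nu'\in\mathrm{Dom}_0\,\bar\partial_X(\mathcal U)$ solves $\bar\partial\nu'=\mu$ in a neighborhood $\mathcal U$ of $0$; we may assume that $\mathcal U\cap X_1$ is a ball. The $(0,0)$-current $\nu-\nu'$ is $\bar\partial$-closed, so on the punctured ball it is a holomorphic function $\gamma_1$, and $\gamma_1$ extends holomorphically across $0$ by Hartogs' theorem. So $\nu'=\nu_0-\gamma_1$ on $(\mathcal U\cap X_1)\setminus\{0\}$. Let $\kappa\neq1$ be a positive constant and let $\phi$ be as in Lemma~\ref{lem:necessary} with $\phi(0)=1$. By that lemma and Proposition~\ref{prop:formulas}(iii),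
\[
\lim_{\delta\to0}\int_{X_1}\bar\partial\chi_\delta\wedge\phi\,(\nu_0-\gamma_1)(\xi_\kappa-\xi_1)\wedge dx=0 .
\]
Now $\phi\,(\nu_0-\gamma_1)=\nu_0-\gamma_1(0)+O(|x|)$, and the error contributes $O(\delta^{1/2})$ by \eqref{eq:shell} with $j=2$. By Lemma~\ref{lem:average} the limit is
\[
-4\pi^2\Big[\big(I(\kappa)-\gamma_1(0)\big)-\big(I(1)-\gamma_1(0)\big)\Big]=-4\pi^2\big(I(\kappa)-I(1)\big)\ne0 .
\]
This contradiction, with Proposition~\ref{prop:domain}, proves Theorem~\ref{thm:main} for $n=2$, given Propositions~\ref{prop:formulas} and~\ref{prop:bound}.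

\begin{remark}\label{rem:single}
The argument needs the definition of $\bar\partial_X$ to involve more than one structure form. Fix a constant $\kappa$ and let $\nu_\kappa=\nu-I(\kappa)\mathbf 1_{X_1}\in\mathcal W^X_{0,0}$, still with $n=2$. Then $\bar\partial\nu_\kappa=\mu$. The residue of $\nu_\kappa\,\omega_0^\kappa$ vanishes by \eqref{eq:shell} with $j=1$, and the residue of $\nu_\kappa\,\omega_1^\kappa$ is $-4\pi^2\theta_1A_\kappa(\nu_0-I(\kappa))=0$ times a point mass, as in Example~\ref{ex:one}. So $-\nabla_f(\nu_\kappa\,\omega^\kappa)=\mu\wedge\omega^\kappa$. Each $\omega^\kappa$ alone admits a solution, but the correcting constant depends on $\kappa$.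
\end{remark}

\section{The leading term of a structure form}\label{sec:leading}

The structure form is defined by a regularization in the ambient space, and it is not evident how to compute it even on $X_{reg}$. We show that $\omega_0$ is characterized there by two conditions: its class modulo $\operatorname{im}f_{p+1}$ is determined algebraically, and it is the shortest element of that class. The tool is comparison with the Koszul complex, for which the residue is given by the Bochner--Martinelli formula.

\subsection{Comparison with the Koszul complex}\label{sub:general}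
We recall three standard facts.

\emph{Koszul complex.} For a tuple $\eta=(\eta_1,\dots,\eta_p)$ of holomorphic functions let $K_1$ be free with basis $e_1,\dots,e_p$, let $K_j=\Lambda^jK_1$, and let $\delta_\eta$ be the antiderivation with $\delta_\eta e_j=\eta_j$. This is the complex $K(\eta)$; its top term $K_p$ has the generator $e_\eta=e_1\wedge\dots\wedge e_p$, and $K(\eta)\otimes K(w)=K(\eta,w)$. If $\eta$ is part of a coordinate system, then $K(\eta)$ is a resolution of $\mathcal O/(\eta)$. On $K$-valued forms, $\nabla=\delta_\eta-\bar\partial$ is an antiderivation for the wedge product.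

\emph{Comparison theorem.} Let $\mathcal J$ be an ideal in the ring of germs at a point, let $E''$ be a complex of free modules with $E''_0=\mathcal O$ whose first map has image in $\mathcal J$, and let $E'$ be a resolution of $\mathcal O/\mathcal J$ with $E_0'=\mathcal O$. Then there is a morphism of complexes $E''\to E'$ equal to $1$ in degree $0$, and any two such morphisms are homotopic. Exactness of $E''$ is not needed. For complexes of finite length and rank, the morphisms and homotopies are finitely many holomorphic matrices, so the identities hold in a neighborhood of the point.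

\emph{Bochner--Martinelli formula.} The form $\mathcal B=|\eta|^{-2p}\sum_j(-1)^{j-1}\bar\eta_j\,d\bar\eta_1\wedge\dots\widehat{d\bar\eta_j}\dots\wedge d\bar\eta_p$ on $\mathbb C^p\setminus\{0\}$ satisfies $\int\mathcal B\wedge d\eta\wedge\bar\partial\phi=C_p\,\phi(0)$ for all $\phi\in C_c^\infty(\mathbb C^p)$, with a constant $C_p\ne0$.

In the next lemma $X$, $\Omega$, $z$, $(E,f)$ and $\omega$ are arbitrary data as in Section~\ref{sub:structure}, with $p\ge1$.

\begin{lemma}\label{lem:leading}
Let $Q\in X_{reg}\cap\Omega$, let $(\eta,\zeta)=(\eta_1,\dots,\eta_p,\zeta_1,\dots,\zeta_n)$ be coordinates of $\Omega$ at $Q$ with $\mathcal J_X=(\eta)$, and write $dz=J\,d\eta\wedge d\zeta$. Let $\beta:K(\eta)\to E$ be any morphism of complexes near $Q$ with $\beta_0=1$. Then near $Q$ the following hold.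
\begin{itemize}
\item[(a)] The map $f_{p+1}$ has constant rank in a neighborhood of $Q$ in $\Omega$. At each point of $X$ the space $\ker f_p/\operatorname{im}f_{p+1}$ is a line, spanned by the class of $\beta_p(e_\eta)$.
\item[(b)] The form $\omega_0$ takes values in $\ker f_p$ and is pointwise orthogonal to $\operatorname{im}f_{p+1}$.
\item[(c)] There is a constant $C_{n,p}\neq0$, depending only on $n$ and $p$, such that on $X$
\[
\omega_0\equiv C_{n,p}\,J\,d\zeta\otimes\beta_p(e_\eta)\quad\text{modulo }\operatorname{im}f_{p+1}.
\]
In particular, the class of $\omega_0$ modulo $\operatorname{im}f_{p+1}$ does not depend on the metrics.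
\end{itemize}
\end{lemma}

\begin{proof}
Both $K=K(\eta)$ and $E$ resolve $\mathcal O/\mathcal J_X$ near $Q$. By the comparison theorem, a morphism $\beta$ exists, there is a morphism $c:E\to K$ with $c_0=1$, and $c\beta$ and $\beta c$ are homotopic to the identity. Evaluate these homotopies at a point $z\in X$. There $\delta_\eta=0$, so
\begin{equation}\label{eq:homotopy}
c\beta=1\ \text{ on }X,\qquad c:H_j(E(z))\xrightarrow{\ \simeq\ }K_j(z)\ \text{ for }z\in X .
\end{equation}
Moreover $c_pf_{p+1}=0$ everywhere, because $K_{p+1}=0$.

(a) Let $r_j(z)$ be the rank of $f_j$ at $z$. For $j\ge p+1$ the homology $H_j(E(z))$ vanishes: off $X$ because the complex of fibers is exact, and on $X$ by \eqref{eq:homotopy}. So $r_j(z)+r_{j+1}(z)=\operatorname{rank}E_j$ for $j\ge p+1$ and all $z$ near $Q$, and descending induction from $r_{M+1}=0$ shows that these $r_j$ are constant. On $X$ we have $f_p\beta_p(e_\eta)=\beta_{p-1}\delta_\eta e_\eta=0$, and the second claim is \eqref{eq:homotopy} for $j=p$.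

(b) The first claim is in \eqref{eq:nablaomega}. By (a), the orthogonal projection $\Pi$ of $E_p$ onto $\operatorname{im}f_{p+1}$ is smooth in a neighborhood of $Q$ in $\Omega$, also across $X$; this is what allows us to apply it to currents. Off $X$, $u_p$ takes values in $\operatorname{im}\sigma_p=(\ker f_p)^\perp=(\operatorname{im}f_{p+1})^\perp$. So $\Pi(\bar\partial|F|^{2\lambda}\wedge u_p)=0$ for $\operatorname{Re}\lambda\gg0$, and $\Pi R_p=0$ by analytic continuation. Hence $i_*(\Pi\omega_0)=0$, and $\Pi\omega_0=0$.

(c) By \eqref{eq:homotopy}, $c_p$ is injective on $\ker f_p/\operatorname{im}f_{p+1}$ and $c_p\beta_p(e_\eta)=e_\eta$ on $X$. So it suffices to show that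
\begin{equation}\label{eq:comega}
c_p\,\omega_0=C_{n,p}\,J\,d\zeta\otimes e_\eta\qquad\text{on }X .
\end{equation}
We show that $c_pu_p$ differs from a Bochner--Martinelli form by a $\bar\partial$-exact form off $X$, and that the exact form does not contribute.

\emph{Step 1: $\nabla_fu=1$ off $X$.} Since $f_1$ is surjective off $X$, $f_1u_1=1$. Put $u_0=0$ and suppose that $f_ku_k$ equals $1$ (if $k=1$) or $\bar\partial u_{k-1}$ (if $k\ge2$). In both cases $f_k\bar\partial u_k=-\bar\partial(f_ku_k)=0$. So $\bar\partial u_k$ takes values in $\ker f_k=\operatorname{im}f_{k+1}$, and $f_{k+1}u_{k+1}=f_{k+1}\sigma_{k+1}\bar\partial u_k=\bar\partial u_k$. Summing over $k$ gives the claim. In particular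
\begin{equation}\label{eq:closed}
\bar\partial(c_pu_p)=c_pf_{p+1}u_{p+1}=0\qquad\text{off }X .
\end{equation}

\emph{Step 2: the Koszul form.} Put $\sigma^K=|\eta|^{-2}\sum_j\bar\eta_je_j$ and $u^K=\sum_{k\ge1}\sigma^K\wedge(\bar\partial\sigma^K)^{k-1}$; the $k$-th term $u^K_k$ has values in $K_k$, so the sum is finite. We have $\nabla\sigma^K=1-\bar\partial\sigma^K$ and $\nabla\bar\partial\sigma^K=-\bar\partial\delta_\eta\sigma^K=0$. Hence $\nabla u^K_k=(\bar\partial\sigma^K)^{k-1}-(\bar\partial\sigma^K)^k$ for all $k\geq1$, and the sum telescopes to $\nabla u^K=1$. Since $\sum\bar\eta_je_j$ has square zero, the derivative of $|\eta|^{-2}$ drops out of $u^K_p$: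
\[
u^K_p=|\eta|^{-2p}\Big(\sum\bar\eta_je_j\Big)\wedge\Big(\sum d\bar\eta_j\wedge e_j\Big)^{p-1}=\pm(p-1)!\,\mathcal B\otimes e_\eta .
\]

\emph{Step 3: comparison.} Let $D=cu-u^K$. Since $c$ is a holomorphic morphism with $c_0=1$, $\nabla(cu)=c\nabla_fu=1$, so $\nabla D=0$. As $u^K$ is odd, $\nabla(u^K\wedge D)=\nabla u^K\wedge D-u^K\wedge\nabla D=D$. Let $Y$ be the $K_p$-component of $u^K\wedge D$, a smooth form off $X$. Since $K_{p+1}=0$, the $K_p$-component of the last identity reads
\begin{equation}\label{eq:exact}
c_pu_p=u^K_p-\bar\partial Y\qquad\text{off }X .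
\end{equation}

\emph{Step 4: evaluation.} Let $\phi=\phi_1(\eta)\phi_2(\zeta)\,d\bar\zeta_1\wedge\dots\wedge d\bar\zeta_n$, where $\phi_1,\phi_2$ are smooth with small compact supports and $\phi_1=1$ near $\eta=0$. Then $\bar\partial\phi=\bar\partial\phi_1\wedge\phi_2\,d\bar\zeta$ has compact support disjoint from $X$. For $\operatorname{Re}\lambda\gg0$, \eqref{eq:closed} gives $\bar\partial|F|^{2\lambda}\wedge c_pu_p=\bar\partial(|F|^{2\lambda}c_pu_p)$ with $|F|^{2\lambda}c_pu_p$ of class $C^1$, and by Stokes' theorem
\[
\int\bar\partial|F|^{2\lambda}\wedge c_pu_p\wedge dz\wedge\phi=\pm\int|F|^{2\lambda}c_pu_p\wedge dz\wedge\bar\partial\phi .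
\]
The right side is entire in $\lambda$, since $F\neq0$ on the support of $\bar\partial\phi$. Put $\lambda=0$ and insert \eqref{eq:exact}. The term $\int\bar\partial Y\wedge dz\wedge\bar\partial\phi$ vanishes by Stokes' theorem, because $Y\wedge dz\wedge\bar\partial\phi$ is smooth with compact support off $X$. As $i^*\phi=\phi_2\,d\bar\zeta$, we obtain
\[
\int_Xc_p\omega_0\wedge\phi_2\,d\bar\zeta=\langle c_pR_p\wedge dz,\phi\rangle=\pm(p-1)!\int\mathcal B\wedge d\eta\wedge J\,\bar\partial\phi_1\wedge\phi_2\,d\zeta\wedge d\bar\zeta\ \,e_\eta .
\]
For fixed $\zeta$, $J$ is holomorphic in $\eta$, so $J\,\bar\partial\phi_1=\bar\partial_\eta(J\phi_1)$ and the integral in $\eta$ equals $C_pJ(0,\zeta)$. The right side is thus $\pm(p-1)!\,C_p\int_XJ\phi_2\,d\zeta\wedge d\bar\zeta\ e_\eta$. Since $\phi_2$ is arbitrary and $\omega_0$ is smooth near $Q$, \eqref{eq:comega} follows.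
\end{proof}

\subsection{Proof of Proposition~\ref{prop:formulas}}
We return to the space $X$ and the resolution $E$ of Section~\ref{sec:space}.

(i) On $X_1\setminus S$ we have $y=0$ and $x\ne0$. So $f_2a_i=0$, the vectors $f_2b_1,f_2b_2$ are independent, and
\[
\ker f_2=\langle a_1,a_2\rangle,\qquad f_3g=x_2a_1-x_1a_2\ne0 .
\]
Near a point with $x_1\ne0$ take $\eta=(y_1,y_2)$ and $\zeta=(x,t)$, so that $J=1$. Define $\beta:K(y)\to E$ by
\[
\beta_0=1,\qquad\beta_1(e_j)=\varepsilon_{1j}/x_1,\qquad\beta_2(e_1\wedge e_2)=-a_1/x_1 .
\]
This is a morphism, since $f_1\beta_1(e_j)=y_j$ and $f_2\beta_2(e_1\wedge e_2)=(y_1\varepsilon_{12}-y_2\varepsilon_{11})/x_1=\beta_1(y_1e_2-y_2e_1)$. Put $\theta_0=-C_{n,2}$ and write $\omega_0^\kappa=\theta_0\,dx\wedge dt\otimes(v_1a_1+v_2a_2)$ on $X_1\setminus S$, with $v=v^\kappa$ smooth. By Lemma~\ref{lem:leading}(c), $v-(1/x_1,0)$ is a multiple of $(x_2,-x_1)$, so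
\[
x_1v_1+x_2v_2=1
\]
where $x_1\ne0$, and on all of $X_1\setminus S$ by continuity. By Lemma~\ref{lem:leading}(b), $v_1a_1+v_2a_2$ is orthogonal to $x_2a_1-x_1a_2$, that is, $v_1\bar x_2-\kappa v_2\bar x_1=0$. This linear system has determinant $-|x|_\kappa^2\neq0$ and the solution $v^\kappa=(\kappa\bar x_1,\bar x_2)/|x|_\kappa^2$.

(ii) Since $\kappa|x|^2-|x|_\kappa^2=(\kappa-1)|x_2|^2$ and $|x|^2-|x|_\kappa^2=-(\kappa-1)|x_1|^2$,
\[
v^\kappa-v^1=\frac{\big((\kappa-1)\bar x_1|x_2|^2,\ -(\kappa-1)\bar x_2|x_1|^2\big)}{|x|_\kappa^2|x|^2}=m_\kappa\,(x_2,-x_1).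
\]
So $\omega_0^\kappa-\omega_0^1=\theta_0\,m_\kappa\,dx\wedge dt\otimes f_3g$, and by \eqref{eq:nablaomega}
\[
f_3(\omega_1^\kappa-\omega_1^1)=\theta_0\,\bar\partial m_\kappa\wedge dx\wedge dt\otimes f_3g .
\]
As $f_3$ is pointwise injective off $S$, (ii) follows with $\theta_1=(-1)^{n+1}\theta_0$, the sign coming from the degree $n+1$ of the form.

(iii) For constant $\kappa$, $\bar\partial|x|_\kappa^2=\kappa x_1\,d\bar x_1+x_2\,d\bar x_2$, and
\begin{align*}
\bar\partial\big(\kappa\bar x_1/|x|^2_\kappa\big)&=\kappa\big(|x_2|^2d\bar x_1-\bar x_1x_2\,d\bar x_2\big)/|x|_\kappa^4=x_2\,\xi_\kappa,\\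
\bar\partial\big(\bar x_2/|x|^2_\kappa\big)&=\kappa\big(|x_1|^2d\bar x_2-x_1\bar x_2\,d\bar x_1\big)/|x|_\kappa^4=-x_1\,\xi_\kappa .
\end{align*}
So $\bar\partial v^\kappa=\xi_\kappa\,(x_2,-x_1)$ and $f_3\omega_1^\kappa=\bar\partial\omega_0^\kappa=\theta_0\,\xi_\kappa\wedge dx\wedge dt\otimes f_3g$, which gives the formula for $\omega_1^\kappa$. Applying $\bar\partial$ to $v^\kappa-v^1=m(\kappa,\cdot)(x_2,-x_1)$ gives $\bar\partial m(\kappa,\cdot)=\xi_\kappa-\xi_1$.

(iv) On $X_2\setminus S$ we have $x=0$ and $y\neq0$, so $f_2b_j=0$, the vectors $f_2a_1,f_2a_2$ are independent, $\ker f_2=\langle b_1,b_2\rangle$, and $f_3g=-y_2b_1+y_1b_2\neq0$. By Lemma~\ref{lem:leading}, $\omega_0^\kappa$ is determined by its class modulo $f_3g$, which does not depend on $\kappa$, and by orthogonality to $f_3g$ in the metric on $\langle b_1,b_2\rangle$, which does not depend on $\kappa$ either. So $\omega^\kappa_0=\omega_0^1$. Then $f_3\omega_1^\kappa=f_3\omega_1^1$, and $\omega_1^\kappa=\omega_1^1$ by injectivity. \qed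

\subsection{Proof of Proposition~\ref{prop:bound}}
Let $\omega'$ come from an embedding in $\Omega'\subset\mathbb C^{N'}$ of codimension $p'$, coordinates $z'$, and a Hermitian resolution $(E',f')$. By Proposition~\ref{prop:formulas}(i), $|\omega_0^1|=|\theta_0|/|x|$ on $X_1\setminus S$, so it suffices to bound $|\omega'_0|$ by $C|\omega_0^1|$. Lemma~\ref{lem:leading} is local on $X_{reg}$ and gives no uniformity as one approaches $S$. We therefore need a map from $E$ to $E'$ that is holomorphic near the singular point $P$ itself and carries the class of $\omega_0^1$ to the class of $\omega_0'$.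

\emph{Coordinates.} We first put the embedding in standard form. The generators $x_iy_j$ of $\mathcal J_X$ lie in $\mathfrak m_P^2$, where $\mathfrak m_P$ is the maximal ideal of $\mathcal O_{\mathbb C^N,P}$. So the classes of $z_i-z_i(P)$, $1\le i\le N$, form a basis of $\mathfrak m_{X,P}/\mathfrak m_{X,P}^2$. Extend the functions $z_i|_X$ to holomorphic functions $\hat z_i$ on $\Omega'$ near $P$. Restriction to $X$ induces a linear map from the cotangent space of $\Omega'$ at $P$ to $\mathfrak m_{X,P}/\mathfrak m_{X,P}^2$ which sends the $d\hat z_i(P)$ to this basis, so these differentials are independent. Complete $\hat z$ to a coordinate system by functions $\tilde w_1,\dots,\tilde w_r$, where $r=N'-N=p'-2\ge0$. Write $\tilde w_k|_X=G_k|_X$ with $G_k\in\mathcal O_{\mathbb C^N,P}$, and put $w_k=\tilde w_k-G_k(\hat z)$. Then $(\hat z,w)$ are coordinates of $\Omega'$ at $P$, in which the embedding is $z\mapsto(z,0)$. From now on we write $z$ for $\hat z$. The ideal of $X$ in $\Omega'$ is generated by the $x_iy_j$ and the $w_k$, and $dz'=\Theta\,dz\wedge dw$ with $\Theta$ holomorphic near $P$.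

\emph{Comparison.} Regard $E$ as a complex on $\Omega'$, independent of $w$. The complex $E\otimes K(w)$ is free, has $\mathcal O$ in degree $0$, and its first map has image $(x_iy_j,w_k)$. By the comparison theorem there is a holomorphic morphism $\Phi:E\otimes K(w)\to E'$ in a neighborhood of $P$ with $\Phi_0=1$. Let $e_w$ be the generator of the top term of $K(w)$ (with $e_w=1$ if $r=0$). On $X$ we have $w=0$, so the differential of $E\otimes K(w)$ is $f\otimes1$ there, and
\begin{equation}\label{eq:Phi}
\Phi(\operatorname{im}f_3\otimes e_w)\subset\operatorname{im}f'_{p'+1}\qquad\text{at points of }X .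
\end{equation}

Let $Q\in X_{reg}$ be close to $P$, let $(\eta,\zeta)$ be coordinates of $\mathbb C^N$ at $Q$ with $\mathcal J_X=(\eta)$ and $dz=J\,d\eta\wedge d\zeta$, and let $\beta:K(\eta)\to E$ be a morphism with $\beta_0=1$. Then $((\eta,w),\zeta)$ are coordinates of $\Omega'$ at $Q$ of the kind required in Lemma~\ref{lem:leading}, $dz'=\pm\Theta J\,d\eta\wedge dw\wedge d\zeta$, and $\Phi\circ(\beta\otimes1):K(\eta,w)\to E'$ is a morphism equal to $1$ in degree $0$. Lemma~\ref{lem:leading}(c), applied to $E$ and to $E'$, gives near $Q$
\begin{align*}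
\omega_0^1&\equiv C_{n,2}\,J\,d\zeta\otimes\beta_2(e_\eta)&&\text{modulo }\operatorname{im}f_3,\\
\omega_0'&\equiv\pm C_{n,p'}\,\Theta J\,d\zeta\otimes\Phi\big(\beta_2(e_\eta)\otimes e_w\big)&&\text{modulo }\operatorname{im}f'_{p'+1}.
\end{align*}
By \eqref{eq:Phi}, $\omega'_0\equiv C'\,\Theta\,\Phi(\omega_0^1\otimes e_w)$ modulo $\operatorname{im}f'_{p'+1}$, with $C'=\pm C_{n,p'}/C_{n,2}$. The data attached to $Q$ have disappeared from this relation. Let $\Pi'$ be the pointwise orthogonal projection onto $\operatorname{im}f'_{p'+1}$. By Lemma~\ref{lem:leading}(b), $\Pi'\omega_0'=0$, so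
\[
\omega'_0=(1-\Pi')\big(C'\,\Theta\,\Phi(\omega_0^1\otimes e_w)\big)\qquad\text{on }X\setminus S\text{ near }P .
\]
The projection $\Pi'$ may be singular at $S$, but $1-\Pi'$ has norm at most $1$. Since $\Theta$, $\Phi$ and the metric on $E'_{p'}$ are bounded near $P$, $|\omega_0'|\le C|\omega_0^1|$. \qed

\section{The obstruction in dimension $n$}\label{sec:proof}

By Proposition~\ref{prop:domain}, Theorem~\ref{thm:main} follows once we show that $\mu$ has no primitive in $\mathrm{Dom}_{n-2}\,\bar\partial_X$ near $0$. Suppose that $\mathcal U$ is a neighborhood of $0$ in $X$ and that $\nu'\in\mathrm{Dom}_{n-2}\,\bar\partial_X(\mathcal U)$ satisfies $\bar\partial\nu'=\mu$. Put $\gamma=\nu-\nu'$, so that $\bar\partial\gamma=0$ on $\mathcal U$.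

In Section~\ref{sub:n2} we removed $\gamma$ by showing that it is a holomorphic function with a value at $0$. For $n>2$, $\gamma$ is a $\bar\partial$-closed current of bidegree $(0,n-2)$ with $n-2>0$, and it need not be regular anywhere. The only thing we know is that it annihilates $\bar\partial$-exact test forms. The form $\bar\partial\chi_\delta\wedge\bar\partial m_\kappa\wedge dx\wedge dt$ is exact, but the cutoff $\phi$ in Lemma~\ref{lem:necessary} destroys this unless $\phi=1$ on the support of $m_\kappa$. For constant $\kappa\neq1$ and $n>2$ that is impossible, since $m_\kappa$ does not depend on $t$. So we let $\kappa$ vary, with $\kappa-1$ compactly supported. The price is that Lemma~\ref{lem:average} applies only after freezing $\kappa$ along $S$.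

Let $\tilde{\mathcal U}\subset\mathbb C^N$ be an open neighborhood of $0$ with $\tilde{\mathcal U}\cap X\subset\mathcal U$. Choose $\rho\in C_c^\infty(\tilde{\mathcal U})$ with $\rho\ge0$ and $\rho(0)>0$, and put $\kappa=1+\rho$. Since $m(1,x)=0$, the function $m_\kappa$ vanishes outside $\operatorname{supp}\rho$. Hence
\[
\Psi_\delta=\bar\partial\chi_\delta\wedge\bar\partial m_\kappa\wedge dx\wedge dt
\]
is a smooth $(n,2)$-form with compact support in the manifold $(X_1\setminus S)\cap\mathcal U$. We pair it with the three terms of $\nu=\nu'+\gamma$.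

\emph{The term $\nu'$.} Choose $\phi\in C_c^\infty(\tilde{\mathcal U})$ with $\phi=1$ near $\operatorname{supp}\rho$. Then $\phi\Psi_\delta=\Psi_\delta$, and Lemma~\ref{lem:necessary} gives $\langle\nu',\Psi_\delta\rangle\to0$ as $\delta\to0$.

\emph{The term $\gamma$.} The $(n,1)$-form $m_\kappa\,\bar\partial\chi_\delta\wedge dx\wedge dt$ is smooth with compact support in $(X_1\setminus S)\cap\mathcal U$, and its $\bar\partial$ is $\bar\partial m_\kappa\wedge\bar\partial\chi_\delta\wedge dx\wedge dt=-\Psi_\delta$. Since $\bar\partial\gamma=0$, we get $\langle\gamma,\Psi_\delta\rangle=0$ for every $\delta>0$.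

It follows that
\begin{equation}\label{eq:zero}
\lim_{\delta\to0}\langle\nu,\Psi_\delta\rangle=0 .
\end{equation}

\emph{The term $\nu$.} We compute this limit directly. Because of the factor $d\bar t$ in $\nu$, only the derivatives $\bar\partial_x$ in the variables $x$ contribute, and
\[
\langle\nu,\Psi_\delta\rangle=\int_{X_1}\big(\bar\partial\chi_\delta\wedge\nu_0\,\bar\partial_xm_\kappa\wedge dx\big)\wedge d\bar t\wedge dt ;
\]
no sign appears, since the form in parentheses has even degree. Put $\kappa_t=\kappa(0,0,t)$. The function $m(\kappa,x)$ of \eqref{eq:mxi} is smooth for $\kappa>0$, $x\ne0$, and homogeneous of degree $-2$ under $x\mapsto sx$, $s>0$. For $\kappa$ in the compact interval $[1,1+\max\rho]$ we therefore have, uniformly, $\partial m/\partial\kappa=O(|x|^{-2})$ and $\partial^2m/\partial\kappa\,\partial\bar x_j=O(|x|^{-3})$. By the chain rule,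
\[
\bar\partial_xm_\kappa-(\bar\partial_xm)(\kappa_t,x)=\frac{\partial m}{\partial\kappa}\,\bar\partial_x\kappa+\big[(\bar\partial_xm)(\kappa(x,0,t),x)-(\bar\partial_xm)(\kappa_t,x)\big].
\]
The first term is $O(|x|^{-2})$. The bracket is $O(|x|\cdot|x|^{-3})$, because $\kappa(x,0,t)-\kappa_t=O(|x|)$. Both terms vanish for $t$ outside the compact projection of $\operatorname{supp}\rho$. By \eqref{eq:shell} with $j=2$, replacing $\bar\partial_xm_\kappa$ by $(\bar\partial_xm)(\kappa_t,x)$ changes the integral by $O(\delta^{1/2})$. By Proposition~\ref{prop:formulas}(iii), $(\bar\partial_xm)(\kappa_t,\cdot)=\xi_{\kappa_t}-\xi_1$, and for each fixed $t$ Lemma~\ref{lem:average} and \eqref{eq:I} evaluate the integral in $x$ as $-4\pi^2(I(\kappa_t)-I(1))$, independently of $\delta$. Writing $d\bar t\wedge dt=\epsilon_n\,dV(t)$, where $\epsilon_n=\pm(2i)^{n-2}\neq0$, we obtain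
\begin{equation}\label{eq:nonzero}
\lim_{\delta\to0}\langle\nu,\Psi_\delta\rangle=-4\pi^2\epsilon_n\int_{\mathbb C^{n-2}}\big(I(\kappa_t)-I(1)\big)\,dV(t).
\end{equation}
For $n=2$ the right side is to be read as $-4\pi^2\big(I(\kappa(0))-I(1)\big)$.

\emph{Conclusion.} Here the sign of $\rho$ is used, to exclude cancellation in the integral. We have $\kappa_t=1+\rho(0,0,t)\ge1$ for all $t$, and $\kappa_t>1$ for $t$ near $0$. Since $I$ is strictly decreasing, the compactly supported function $I(\kappa_t)-I(1)$ is $\le0$ everywhere and $<0$ near $t=0$. So the limit \eqref{eq:nonzero} is not zero, which contradicts \eqref{eq:zero}. Hence no such $\nu'$ exists in any neighborhood of $0$, and Theorem~\ref{thm:main} is proved. \qed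

\begin{thebibliography}{9}

\bibitem{AS}
Mats Andersson and H{\aa}kan Samuelsson,
\emph{A Dolbeault-Grothendieck lemma on complex spaces via Koppelman formulas},
arXiv:1010.6142 (2010).

\end{thebibliography}
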